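\title{The stable rank of the Nevanlinna class}

\begin{abstract}
We prove that the Nevanlinna class $\mathcal N$ of the unit disk and the Smirnov class $\mathcal N^+$ have stable rank $2$. The upper bound holds in a strong form: if $f$ is a unimodular $m$-tuple and $2\le k\le m$, then $Mf$ is unimodular for almost every constant $k\times m$ matrix $M$. The proof shows that a weighted Dirichlet integral is finite on average over $M$ and converts it, through the capacity of an annulus, into a lower bound $e^{-H}$ with $H$ positive harmonic. The lower bound on the stable rank comes from an explicit pair of Blaschke products.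
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\mathcal R$ be a commutative ring with unit. A tuple $(f_1,\dots,f_n)\in\mathcal R^n$ is \emph{unimodular} if it is contained in no proper ideal, that is, if $a_1f_1+\dots+a_nf_n=1$ for some $a_j\in\mathcal R$. A unimodular $(n+1)$-tuple $(f_1,\dots,f_{n+1})$ is \emph{reducible} if there are $h_1,\dots,h_n\in\mathcal R$ such that
\[
(f_1+h_1f_{n+1},\dots,f_n+h_nf_{n+1})
\]
is unimodular. The \emph{stable rank} of $\mathcal R$ is the smallest integer $n\ge1$ such that every unimodular $(n+1)$-tuple is reducible, and it is $\infty$ if there is no such $n$. It counts how many generators of the unit ideal must be kept so that one further generator can always be absorbed into them. A unimodular $1$-tuple is a unit, so stable rank $1$ means that for every unimodular pair $(f_1,f_2)$ some $f_1+hf_2$ is a unit.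

\begin{example}\label{ex:poly}
The ring $\mathbb C[z]$ has stable rank $2$. Polynomials form a unimodular tuple exactly when they have no common zero, and the units are the nonzero constants. The pair $(z,z^2-1)$ is unimodular, but $z+h(z)(z^2-1)$ takes the values $\pm1$ at $\pm1$ and is never constant; so the stable rank is not $1$. Now let $(f_1,f_2,f_3)$ be unimodular and $c\in\mathbb C^2$. At a common zero $z$ of $f_1+c_1f_3$ and $f_2+c_2f_3$ we have $f_3(z)\ne0$, hence $c=-(f_1(z),f_2(z))/f_3(z)$. The image of an open subset of $\mathbb C$ under a holomorphic map into $\mathbb C^k$, $k\ge2$, has Lebesgue measure zero, being a locally Lipschitz image of a set of real dimension $2<2k$. So almost every constant $c$ reduces the triple.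
\end{example}

Let $\mathbb D$ be the unit disk. By Treil's theorem the algebra $H^\infty$ of bounded holomorphic functions on $\mathbb D$ has stable rank $1$. The \emph{Nevanlinna class} $\mathcal N$ is the algebra of holomorphic functions $f$ on $\mathbb D$ with
\[
\sup_{0<r<1}\int_0^{2\pi}\log^+|f(re^{it})|\,\frac{dt}{2\pi}<\infty .
\]
Its stable rank is known to be at least $2$, and the problem of determining it is posed by Massaneda and Thomas \cite{MT}. We solve it together with the same problem for the \emph{Smirnov class} $\mathcal N^+$, the subalgebra of quotients $a/b$ with $a,b\in H^\infty$ and $b$ outer. Both halves of Example~\ref{ex:poly} have a counterpart in these algebras.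

\begin{theorem}\label{thm:main}
The stable rank of $\mathcal N$ is $2$. Moreover, if $n\ge2$ and $(f_1,\dots,f_{n+1})\in\mathcal N^{n+1}$ is unimodular, then for Lebesgue-almost every $c\in\mathbb C^n$ the tuple $(f_1+c_1f_{n+1},\dots,f_n+c_nf_{n+1})$ is unimodular. Thus $h_1,\dots,h_n$ can be taken constant.
\end{theorem}

\begin{theorem}\label{thm:matrix}
Let $\mathcal A$ be $\mathcal N$ or $\mathcal N^+$.
\begin{enumerate}
\item[(a)] Let $2\le k\le m$ and let $f=(f_1,\dots,f_m)^T\in\mathcal A^m$ be unimodular. Then for almost every complex $k\times m$ matrix $M$ the $k$-tuple $Mf$ is unimodular in $\mathcal A$.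
\item[(b)] For $k=1$ this fails: there are $f_1,f_2\in H^\infty$, unimodular in $\mathcal N^+$, such that $f_1+hf_2$ is not a unit of $\mathcal N$ for any $h\in\mathcal N$.
\item[(c)] In particular, $\mathcal N^+$ also has stable rank exactly $2$.
\end{enumerate}
\end{theorem}

\begin{proof}[Proof of Theorems \ref{thm:main} and \ref{thm:matrix}(c) from \ref{thm:matrix}(a),(b)]
Let $n\ge2$, let $f\in\mathcal A^{n+1}$ be unimodular, and let $B\subset\mathbb C^n$ be the set of $c$ for which $(I\,|\,c)f=(f_j+c_jf_{n+1})_{j\le n}$ is not unimodular. Write an $n\times(n+1)$ matrix as $M=(M_1\,|\,M_2)$ with $M_1$ square. If $M_1$ is invertible, then $Mf$ and $M_1^{-1}Mf=(I\,|\,c)f$, where $c=M_1^{-1}M_2$, generate the same ideal. The map $M\mapsto(M_1,c)$ is a diffeomorphism of $\{\det M_1\ne0\}$ onto $GL_n(\mathbb C)\times\mathbb C^n$, and it sends the matrices for which $Mf$ is not unimodular onto $GL_n(\mathbb C)\times B$. By (a) this product lies in a measurable null set. By Fubini's theorem almost every slice of that set over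 $GL_n(\mathbb C)$ is null, and every slice contains $B$. So $B$ is null. For $n=2$ this says that every unimodular triple in $\mathcal A$ is reducible. The pair in (b) is unimodular in both algebras and reducible in neither, because a unit of $\mathcal N^+$ is a unit of $\mathcal N$. Hence both stable ranks equal $2$.
\end{proof}

The dimension count of Example~\ref{ex:poly} suggests the value $2$, but it only removes common zeros. In $\mathcal N$, unimodularity of a bounded tuple $F$ is the quantitative condition $|F|\ge e^{-H}$ with $H$ positive harmonic (Lemma~\ref{lem:crit}). Geometrically, reducing a triple by constants projects the curve $[f_1:f_2:f_3]\subset\mathbb P^2$ from a point, and we must control how closely the curve approaches that point as $|z|\to1$. The following remark shows that such control is not automatic.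

\begin{remark}\label{rem:Hinfty}
The statement about constants fails in $H^\infty$. The sequence $a_j=1-4^{-j}$ satisfies the separation condition \eqref{eq:sep} below and is therefore interpolating \cite[Ch.~VII]{Garnett}: every bounded sequence of values is attained on it by a function in $H^\infty$. Choose $\phi_1,\phi_2\in H^\infty$ such that the points $(\phi_1,\phi_2)(a_j)$ are dense in the unit ball of $\mathbb C^2$. The triple $(\phi_1,\phi_2,1)$ is unimodular, but for $|c|\le1$ the infimum of $|\phi_1+c_1|+|\phi_2+c_2|$ is $0$, which is impossible for a pair that is unimodular in $H^\infty$.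
\end{remark}

In $\mathcal N$ close approaches are allowed as long as a positive harmonic function can pay for them. Section~\ref{sec:model} shows the mechanism for triples $(\phi_1,\phi_2,1)$. Sections~\ref{sec:sweep}--\ref{sec:random} prove Theorem~\ref{thm:matrix}(a), and Section~\ref{sec:pair} proves Theorem~\ref{thm:matrix}(b).

\section{Unimodularity as a lower bound}\label{sec:prelim}

Norms on $\mathbb C^m$ are Euclidean, $\langle a,b\rangle=\sum a_j\overline{b_j}$, and $dA$ is area measure. We write
\[
S(u;z,r)=\frac1{2\pi}\int_0^{2\pi}u(z+re^{i\alpha})\,d\alpha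
\]
for circle means, and for $z\in\mathbb D$ we put $\ell=1-|z|$ and $D_z=\{\zeta:|\zeta-z|<\ell/2\}$. We first recall the standard facts that will be used.

\medskip\noindent\emph{Positive harmonic functions.} ``Positive harmonic'' means harmonic on $\mathbb D$ and $\ge0$. Let $P_\xi(z)=(1-|z|^2)/|\xi-z|^2$ for $|\xi|=1$, and $P[w](z)=\int_0^{2\pi}P_{e^{it}}(z)w(t)\,dt/2\pi$. By the Herglotz theorem every positive harmonic function is $\int P_\xi\,d\sigma(\xi)$ for a unique finite positive measure $\sigma$ on $\partial\mathbb D$. It is \emph{quasi-bounded} if it equals $P[w]$ with $w\in L^1$, that is, if $\sigma$ is absolutely continuous. Nonnegative constants and sums of quasi-bounded functions are quasi-bounded. If $0\le h\le H$ are harmonic, uniqueness gives $\sigma_H=\sigma_h+\sigma_{H-h}$; hence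
\begin{equation}\label{eq:order}
0\le h\le H,\quad h\text{ harmonic},\quad H\text{ quasi-bounded}\quad\Longrightarrow\quad h\text{ quasi-bounded}.
\end{equation}

\medskip\noindent\emph{The pseudohyperbolic metric.} The function $\rho(z,w)=|z-w|/|1-\bar wz|$ is a metric on $\mathbb D$, and
\begin{equation}\label{eq:rho}
1-\rho(z,w)^2=\frac{(1-|z|^2)(1-|w|^2)}{|1-\bar wz|^2}.
\end{equation}
Harnack's inequality states that $H(z)\le\frac{1+\rho(z,w)}{1-\rho(z,w)}H(w)$ for $H$ positive harmonic. The Schwarz--Pick lemma states that a holomorphic $q:\mathbb D\to\mathbb D$ satisfies $\rho(q(z),q(w))\le\rho(z,w)$ and $|q'(z)|\le(1-|q(z)|^2)/(1-|z|^2)$. If $F:\mathbb D\to\mathbb C^m$ is holomorphic with $|F|\le1$, the derivative bound for $\langle F,e\rangle$, $|e|=1$, gives $|F'(\zeta)|\le1/(1-|\zeta|)$. Since $1-|\zeta|\ge\ell/2$ on the convex set $D_z$,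
\begin{equation}\label{eq:lip}
|F(\zeta)-F(z)|\le\frac{2|\zeta-z|}{\ell}\qquad(\zeta\in D_z).
\end{equation}

\medskip\noindent\emph{The classes $\mathcal N$ and $\mathcal N^+$.} A holomorphic function lies in $\mathcal N$ if and only if it is a quotient $a/b$ with $a,b\in H^\infty$ and $b$ zero-free; one may take $|a|,|b|\le1$. A zero-free $b$ with $|b|\le1$ is \emph{outer} if the positive harmonic function $-\log|b|$ is quasi-bounded, and constant multiples of outer functions are outer. Products of outer functions are outer. A bounded zero-free function is a unit of $\mathcal N$, and a bounded outer function is a unit of $\mathcal N^+$. Since $\log^+|a/b|\le-\log|b|$, for $f\in\mathcal N$ (resp.\ $\mathcal N^+$) the function $\log^+|f|$ has a positive harmonic (resp.\ quasi-bounded) majorant.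

\medskip\noindent\emph{Wolff's theorem} \cite[Thm.~VIII.2.3]{Garnett}. If $E,f_1,\dots,f_m\in H^\infty$ and $|E|\le|f_1|+\dots+|f_m|$, then $E^3=\sum g_jf_j$ with $g_j\in H^\infty$.

\medskip\noindent\emph{Riesz decomposition.} Let $G(z,\zeta)=\log(1/\rho(z,\zeta))$ be the Green function. If $v\ge0$ is smooth and superharmonic on $\mathbb D$ and $\varphi=-\Delta v/2\pi\ge0$, then
\begin{equation}\label{eq:riesz}
v=h+\int_{\mathbb D}G(\cdot,\zeta)\varphi(\zeta)\,dA(\zeta),
\end{equation}
where $h$, the greatest harmonic minorant of $v$, satisfies $0\le h\le v$. We call $h$ the \emph{harmonic part} of $v$. Evaluating at $0$ and using $1-|\zeta|^2\le2\log(1/|\zeta|)$, we get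
\begin{equation}\label{eq:mass}
\int_{\mathbb D}(1-|\zeta|^2)\varphi\,dA\le2v(0).
\end{equation}

\medskip\noindent\emph{Logarithms of norms.} Let $\Phi:\mathbb D\to\mathbb C^m$ be holomorphic and zero-free. With $\partial=\partial/\partial z$ we have $\Delta=4\bar\partial\partial$, and $|\nabla u|=2|\partial u|$ for real $u$. From $\partial|\Phi|^2=\langle \Phi',\Phi\rangle$, $\bar\partial|\Phi|^2=\langle \Phi,\Phi'\rangle$ and $\bar\partial\langle \Phi',\Phi\rangle=|\Phi'|^2$ we obtain
\begin{equation}\label{eq:log}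
2\,\partial\log|\Phi|=\frac{\langle \Phi',\Phi\rangle}{|\Phi|^2},\qquad
\Delta\log|\Phi|=2\,\frac{|\Phi'|^2|\Phi|^2-|\langle \Phi',\Phi\rangle|^2}{|\Phi|^4}\ge0 .
\end{equation}
In particular $-\log|\Phi|$ is superharmonic and $|\nabla\log|\Phi||\le|\Phi'|/|\Phi|$.

\medskip
The next lemma turns the algebraic problem into an estimate.

\begin{lemma}\label{lem:crit}
Let $F=(f_1,\dots,f_m)\in(H^\infty)^m$. Then $F$ is unimodular in $\mathcal N$ (resp.\ $\mathcal N^+$) if and only if $|F|\ge e^{-H}$ for some positive harmonic (resp.\ quasi-bounded) function $H$.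
\end{lemma}

\begin{proof}
Suppose $\sum a_jf_j=1$ and let $H_j$ be a majorant of $\log^+|a_j|$ of the required kind. Then $1\le\max_j|a_j|\sum_j|f_j|\le e^{\sum H_j}\,m|F|$, so $H=\sum H_j+\log m$ works. Conversely, let $|F|\ge e^{-H}$ and $E=\exp(-(H+i\widetilde H))$, with $\widetilde H$ a harmonic conjugate of $H$. Then $E$ is zero-free with $|E|=e^{-H}\le1$, so it is a unit of $\mathcal N$; if $H$ is quasi-bounded, $E$ is outer and a unit of $\mathcal N^+$. Since $|E|\le|F|\le\sum|f_j|$, Wolff's theorem gives $E^3=\sum g_jf_j$, and therefore $1=\sum(g_jE^{-3})f_j$.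
\end{proof}

\section{A model case: a bounded curve and a random point}\label{sec:model}

Let $\phi:\mathbb D\to\mathbb C^2$ be holomorphic with $|\phi|\le1$. For the triple $(\phi_1,\phi_2,1)$, Theorem~\ref{thm:main} and Lemma~\ref{lem:crit} assert that for almost every $c$ there is a positive harmonic $H_c$ with $|\phi+c|\ge e^{-H_c}$. Only $|c|\le1$ matters, since otherwise $|\phi+c|\ge|c|-1>0$, and we discard the null set $-\phi(\mathbb D)$. Then $u_c=\log(2/|\phi+c|)$ is smooth, nonnegative and superharmonic.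

For fixed $z$ the set of $c$ with $|\phi(z)+c|<s$ has volume $\frac{\pi^2}2s^4$. One could try to fix $H$ in advance and apply the Borel--Cantelli lemma with $s=e^{-H(z_j)}$, where the points $z_j$ come within pseudohyperbolic distance $\frac12$ of every point of $\mathbb D$. The relevant sum $\sum e^{-4H(z_j)}$ diverges: every circle $|z|=r$ contains a point where $H\le H(0)$, so by Harnack's inequality $H(z_j)\le3H(0)$ for infinitely many $j$. We therefore build $H_c$ from $c$ itself, out of the Dirichlet integral of $u_c$.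

\medskip\noindent\emph{The weighted energy is finite on average.} By \eqref{eq:log}, $|\nabla u_c|^2\le|\phi'|^2|\phi+c|^{-2}$. Let $dV$ be volume in $\mathbb C^2=\mathbb R^4$, where the unit sphere has area $2\pi^2$. For $|w|\le1$,
\[
\int_{|c|\le1}\frac{dV(c)}{|w+c|^2}\le\int_{|c|\le2}\frac{dV(c)}{|c|^2}=2\pi^2\int_0^2t\,dt=4\pi^2 .
\]
If $\phi=\sum b_nz^n$, then $\sum|b_n|^2\le1$ and $\int(1-|z|^2)|\phi'|^2\,dA=\pi\sum\frac n{n+1}|b_n|^2\le\pi$. By Tonelli's theorem,
\[
\int_{|c|\le1}\int_{\mathbb D}(1-|z|^2)|\nabla u_c|^2\,dA\,dV(c)\le4\pi^3,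
\]
so the inner integral is finite for almost every $c$. In $\mathbb C^1$ the integral of $|c|^{-2}$ diverges at the origin.

\medskip\noindent\emph{A near miss costs energy.} Take $\phi(z)=(z,0)$ and $c=(0,s)$ with $s>0$ small, so that the curve misses $-c$ by $s$ at $z=0$. Here $u_c=\log2-\frac12\log(|z|^2+s^2)$ and $|\nabla u_c|=r/(r^2+s^2)$ with $r=|z|$. Substituting $t=r^2$,
\[
\int_{D_0}|\nabla u_c|^2\,dA=\pi\int_0^{1/4}\frac{t\,dt}{(t+s^2)^2}=\pi\log\Big(1+\frac1{4s^2}\Big)-\frac\pi{1+4s^2}=2\pi\log\frac1s+O(1).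
\]
The energy is proportional to $\log(1/s)$, the quantity that we want to bound. The reason is general. The function $u_c$ has height about $\log(1/s)$ on a disk of radius about $s$ and must descend to $O(1)$ across an annulus with $\log(R/r)\approx\log(1/s)$, and a descent of height $a$ costs at least $2\pi a^2/\log(R/r)$.

\begin{lemma}\label{lem:annulus}
Let $u$ be real and $C^1$ near the closed disk $|\zeta-z|\le R$, let $0<r<R$, and let $\mathcal E=\int_{|\zeta-z|<R}|\nabla u|^2\,dA$. Then
\[
S(u;z,r)-S(u;z,R)\le\Big(\frac{\mathcal E}{2\pi}\log\frac Rr\Big)^{1/2}\le\frac12\log\frac Rr+\frac{\mathcal E}{4\pi}.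
\]
\end{lemma}

\begin{proof}
Integrate along rays and apply the Cauchy--Schwarz inequality to $t^{-1/2}\cdot|\nabla u|\,t^{1/2}$:
\[
S(u;z,r)-S(u;z,R)\le\frac1{2\pi}\int_0^{2\pi}\!\!\int_r^R|\nabla u(z+te^{i\alpha})|\,dt\,d\alpha
\le\frac1{2\pi}\Big(2\pi\log\frac Rr\Big)^{1/2}\mathcal E^{1/2}.
\]
The second inequality is $\sqrt{ab}\le\frac12(a+b)$.
\end{proof}

Return to a general $\phi$, fix $z$, and let $s=|\phi(z)+c|<1$. On the circle $|\zeta-z|=s\ell/2$, \eqref{eq:lip} gives $|\phi(\zeta)+c|\le2s$, that is, $u_c\ge\log(1/s)$. Lemma~\ref{lem:annulus} with $r=s\ell/2$ and $R=\ell/2$ has $\log(R/r)=\log(1/s)$, and the factor $\frac12$ lets us absorb this term on the left: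
\begin{equation}\label{eq:model}
\log\frac1{|\phi(z)+c|}\le2\,S\Big(u_c;z,\frac\ell2\Big)+\frac1{2\pi}\int_{D_z}|\nabla u_c|^2\,dA .
\end{equation}
For $s\ge1$ this is trivial. In the example above both sides are $\log(1/s)+O(1)$ at $z=0$. It remains to dominate the two terms on the right by positive harmonic functions of $z$.

\section{Sweeping area integrals to the boundary}\label{sec:sweep}

A weighted integral $\int(1-|\zeta|^2)\varphi\,dA$ is a single number, while \eqref{eq:model} calls for bounds at every $z$. The link is the size of the Poisson kernel: a mass $1-|\zeta|^2$ placed at the boundary point nearest to $\zeta$ has Poisson integral at least a constant at points $z$ with $\zeta\in D_z$. For $\zeta\ne0$ let $\zeta^*=\zeta/|\zeta|$. For a Borel function $\varphi\ge0$ on $\mathbb D$ with $\int(1-|\zeta|^2)\varphi\,dA<\infty$, define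
\[
Q_\varphi(z)=\int_{\mathbb D}P_{\zeta^*}(z)(1-|\zeta|^2)\varphi(\zeta)\,dA(\zeta).
\]

\begin{lemma}\label{lem:sweep}
The function $Q_\varphi$ is positive harmonic and quasi-bounded. For every $z\in\mathbb D$:
\begin{enumerate}
\item[(i)] $\int_{D_z}\varphi\,dA\le8\,Q_\varphi(z)$;
\item[(ii)] the mean of $\int G(\cdot,\zeta)\varphi(\zeta)\,dA(\zeta)$ over the circle $|w-z|=\ell/2$ is at most $16\,Q_\varphi(z)$.
\end{enumerate}
\end{lemma}

\begin{proof}
In polar coordinates $Q_\varphi=P[w]$ with $w(t)=2\pi\int_0^1(1-r^2)\varphi(re^{it})\,r\,dr$, and $\int w\,dt/2\pi=\int(1-|\zeta|^2)\varphi\,dA<\infty$. Put $\kappa(z,\zeta)=P_{\zeta^*}(z)(1-|\zeta|^2)$ and $R=\ell/2$; the point $\zeta=0$ carries no area and is ignored.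

(i) Let $\zeta\in D_z$. Then $\ell/2\le1-|\zeta|\le3\ell/2$, so $|\zeta^*-z|\le(1-|\zeta|)+|\zeta-z|\le2\ell$. With $1-|z|^2\ge\ell$ and $1-|\zeta|^2\ge\ell/2$ we get
\begin{equation}\label{eq:kappa}
\kappa(z,\zeta)\ge\frac{\ell}{4\ell^2}\cdot\frac\ell2=\frac18\qquad(\zeta\in D_z).
\end{equation}
Multiply by $8\varphi$ and integrate over $D_z$.

(ii) By Tonelli's theorem it suffices to show $\Gamma(z,\zeta)\le16\,\kappa(z,\zeta)$ for $\Gamma(z,\zeta)=S(G(\cdot,\zeta);z,R)$. The function $w\mapsto\log|1-\bar\zeta w|$ is harmonic, and the mean of $\log|w-\zeta|$ over $|w-z|=R$ is $\log\max(R,|z-\zeta|)$. Hence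
\[
\Gamma(z,\zeta)=\log\frac{|1-\bar\zeta z|}{\max(R,|z-\zeta|)} .
\]
If $|z-\zeta|<R$, write $1-\bar\zeta z=1-|z|^2+(\bar z-\bar\zeta)z$. Then $|1-\bar\zeta z|\le2\ell+R=5R$, so $\Gamma\le\log5<2\le16\kappa$ by \eqref{eq:kappa}. If $|z-\zeta|\ge R$, then with $\rho=\rho(z,\zeta)$, the inequality $\log y\le y-1$ and \eqref{eq:rho} give
\[
\Gamma=\frac12\log\rho^{-2}\le\frac{1-\rho^2}{2\rho^2}=\frac{(1-|z|^2)(1-|\zeta|^2)}{2|z-\zeta|^2}.
\]
Here $1-|\zeta|\le2R+|z-\zeta|\le3|z-\zeta|$, so $|\zeta^*-z|\le4|z-\zeta|$ and $\Gamma\le8\kappa$.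
\end{proof}

Averaging over the circle is what makes (ii) possible: it removes the logarithmic pole of $G(\cdot,\zeta)$, which no harmonic function dominates. Combining (ii) with \eqref{eq:riesz} and \eqref{eq:mass}, we see that a smooth superharmonic $v\ge0$ with harmonic part $h$ and $\varphi=-\Delta v/2\pi$ satisfies
\begin{equation}\label{eq:mean}
S\Big(v;z,\frac\ell2\Big)\le h(z)+16\,Q_\varphi(z)\qquad(z\in\mathbb D).
\end{equation}
This completes the model case: in \eqref{eq:model}, the mean is bounded by \eqref{eq:mean} with $v=u_c$, and the energy by Lemma~\ref{lem:sweep}(i) with $\varphi=|\nabla u_c|^2$.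

\section{The distance from a curve to a subspace}\label{sec:det}

In general no component of $F$ is bounded below, so there is no affine chart in which the curve is bounded. We measure instead the angle between $F(z)$ and the kernel of the matrix. If $\Pi$ is an orthogonal projection of $\mathbb C^m$, then
\[
d=\frac{|\Pi F|}{|F|}\in[0,1]
\]
is the distance from the unit vector $F/|F|$ to $\ker\Pi$, and $u=\log(1/d)$ replaces $u_c$. There is one new difficulty. Where $|F|$ is small, the direction of $F$ turns faster, so the disk on which $u$ stays large shrinks by the factor $|F(z)|$. The lower bound $|F|\ge e^{-H}$ limits the loss.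

\begin{proposition}\label{prop:det}
Let $F:\mathbb D\to\mathbb C^m$ be holomorphic with $e^{-H}\le|F|\le1$, where $H$ is positive harmonic. Let $\Pi$ be an orthogonal projection of $\mathbb C^m$ such that $\Pi F$ is zero-free, let $u=\log(|F|/|\Pi F|)$, and assume
\begin{equation}\label{eq:energy}
\int_{\mathbb D}(1-|z|^2)|\nabla u|^2\,dA<\infty .
\end{equation}
Let $h$ be the harmonic part of $v=-\log|\Pi F|$. Then $u\le H+2h+Q$ on $\mathbb D$ for some quasi-bounded $Q$.
\end{proposition}

\begin{proof}
The map $\Pi F$ is holomorphic and zero-free with $|\Pi F|\le|F|\le1$. So $v\ge0$ is smooth and, by \eqref{eq:log}, superharmonic, and $0\le u=\log|F|+v\le v$. Let $\varphi=-\Delta v/2\pi$ and $\psi=|\nabla u|^2$; both $Q_\varphi$ and $Q_\psi$ are defined, by \eqref{eq:mass} and \eqref{eq:energy}.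

Fix $z$, let $s=e^{-u(z)}=d(z)\in(0,1]$, and put $R=\ell/2$, $r=\frac14s|F(z)|\ell<R$. For $|\zeta-z|=r$, \eqref{eq:lip} gives $|F(\zeta)-F(z)|\le\frac12s|F(z)|$, hence
\[
|\Pi F(\zeta)|\le s|F(z)|+\tfrac12s|F(z)|=\tfrac32s|F(z)|,\qquad |F(\zeta)|\ge\big(1-\tfrac s2\big)|F(z)|\ge\tfrac12|F(z)| .
\]
Thus $d(\zeta)\le3s$ and $S(u;z,r)\ge u(z)-\log3$. On the outer circle, $S(u;z,R)\le S(v;z,R)\le h(z)+16Q_\varphi(z)$ by \eqref{eq:mean}. The modulus of the annulus satisfies
\[
\log\frac Rr=\log\frac2{s|F(z)|}\le u(z)+H(z)+\log2,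
\]
and the energy of $u$ on $D_z$ is at most $8Q_\psi(z)$ by Lemma~\ref{lem:sweep}(i). Lemma~\ref{lem:annulus} yields
\[
u(z)-\log3\le h(z)+16Q_\varphi(z)+\tfrac12\big(u(z)+H(z)+\log2\big)+\tfrac2\pi Q_\psi(z),
\]
that is, $u\le H+2h+Q$ with $Q=32Q_\varphi+\frac4\pi Q_\psi+\log18$.
\end{proof}

\section{Random projections}\label{sec:random}

We prove Theorem~\ref{thm:matrix}(a). For $k=m$ almost every $M$ is invertible and there is nothing to prove, so let $2\le k<m$.

\medskip\noindent\emph{Normalization.} Write $f_j=a_j/b_j$ with $a_j,b_j\in H^\infty$ and $b_j$ zero-free (outer if $\mathcal A=\mathcal N^+$). Then $b=\prod b_j$ is a unit of $\mathcal A$, and $F=\epsilon bf$ is bounded, with $|F|\le1$ for a small constant $\epsilon>0$. Multiplication by a unit preserves unimodularity of $f$ and of $Mf$. By Lemma~\ref{lem:crit} we may therefore assume $e^{-H}\le|F|\le1$ with $H$ positive harmonic (quasi-bounded if $\mathcal A=\mathcal N^+$), and we must bound $|MF|$ from below.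

\medskip\noindent\emph{The random matrix.} The average over $c$ in Section~\ref{sec:model} was uniform in the point $w$. To keep this uniformity for all directions $F(z)/|F(z)|$ we use a unitarily invariant law. Let the entries of $M$ be independent standard complex Gaussians, with density $\pi^{-1}e^{-|\zeta|^2}$. The joint density $\pi^{-km}e^{-\operatorname{tr}MM^*}$ is positive, so ``almost surely'' means ``for Lebesgue-almost every $M$'', and it is invariant under $M\mapsto MU$ for unitary $U$. Almost surely $M$ has rank $k$. On this open set of matrices the orthogonal projection onto $(\ker M)^\perp$ is $\Pi_M=M^*(MM^*)^{-1}M$, so $d_M(z)=|\Pi_MF(z)|/|F(z)|$ is continuous in $(z,M)$, which justifies the uses of Tonelli's theorem below. The hypothesis $k\ge2$ enters in the next two lemmas and nowhere else.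

\begin{lemma}\label{lem:zero}
Almost surely $\Pi_MF$ is zero-free.
\end{lemma}

\begin{proof}
We have $\Pi_MF(z)=0$ if and only if $MF(z)=0$. Write $F=(F_1,\dots,F_m)^T$, let $U_j=\{F_j\ne0\}$, and let $Z_j$ be the set of $M$ with $MF(z)=0$ for some $z\in U_j$. Since $F$ is zero-free, the sets $U_j$ cover $\mathbb D$, and it suffices to show that each $Z_j$ is null. It is the projection of a closed subset of $U_j\times\mathbb C^{km}$, hence a countable union of compact sets, and measurable. Let $M_1,\dots,M_m\in\mathbb C^k$ be the columns of $M$ and fix those other than $M_j$. Then $M\in Z_j$ means that $M_j$ lies in the image of the holomorphic map $z\mapsto-\sum_{p\ne j}M_pF_p(z)/F_j(z)$ from $U_j$ to $\mathbb C^k$, which is null as in Example~\ref{ex:poly}. Fubini's theorem finishes the proof.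
\end{proof}

\begin{lemma}\label{lem:moment}
For every unit vector $e\in\mathbb C^m$, $\ \mathbb E\,|\Pi_Me|^{-2}=\dfrac{m-1}{k-1}$.
\end{lemma}

\begin{proof}
Since $\ker(MU)=U^*\ker M$, we have $\Pi_{MU}=U^*\Pi_MU$ and $|\Pi_{MU}e|=|\Pi_MUe|$. By invariance of the law of $M$, the expectation $C\in[1,\infty]$ does not depend on $e$. Let $g\in\mathbb C^m$ be a vector of independent standard complex Gaussians, independent of $M$. Taking $e=g/|g|$ and exchanging the expectations, we get $C=\mathbb E_M\mathbb E_g\,|g|^2/|\Pi_Mg|^2$. Fix $M$ of rank $k$. In an orthonormal basis whose first $k$ vectors span $(\ker M)^\perp$, the coordinates $g_j$ of $g$ are again independent standard Gaussians, and $|g|^2/|\Pi_Mg|^2=1+Y/X$ with $X=\sum_{j\le k}|g_j|^2$ and $Y=\sum_{j>k}|g_j|^2$ independent. Each $|g_j|^2$ is exponential with mean $1$. So $\mathbb E\,Y=m-k$, the variable $X$ has density $x^{k-1}e^{-x}/(k-1)!$, and $\mathbb E\,X^{-1}=(k-2)!/(k-1)!=1/(k-1)$. Hence $C=1+\frac{m-k}{k-1}=\frac{m-1}{k-1}$.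
\end{proof}

For $k=1$ the integral $\mathbb E\,X^{-1}=\int_0^\infty x^{-1}e^{-x}\,dx$ diverges.

\medskip\noindent\emph{The speed of the curve.} In the model, $|\nabla u_c|$ was bounded through $|\phi'|$. The natural analogue $|F'|/|F|$ is too large: if $F$ has the scalar factor $\exp(-\frac{1+z}{1-z})$ and is otherwise constant, then $|F'|/|F|=2|1-z|^{-2}$, and $\int(1-|z|^2)|1-z|^{-4}\,dA=\infty$. But $d_M$ depends only on the direction of $F$, so only the component of $F'$ orthogonal to $F$ should matter. Write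
\[
F'=\lambda F+T,\qquad\lambda=\frac{\langle F',F\rangle}{|F|^2},\qquad T\perp F,\qquad\tau=\frac{|T|}{|F|}.
\]
Since $|F'|^2=|\lambda|^2|F|^2+|T|^2$, formula \eqref{eq:log} gives $\Delta\log|F|=2\tau^2$. Applying \eqref{eq:mass} to $-\log|F|\ge0$, for which $\varphi=\tau^2/\pi$, we find
\begin{equation}\label{eq:tau}
\int_{\mathbb D}(1-|z|^2)\tau^2\,dA\le2\pi\log\frac1{|F(0)|}<\infty .
\end{equation}

\begin{lemma}\label{lem:energy}
Almost surely $u_M=\log(1/d_M)$ satisfies \eqref{eq:energy}.
\end{lemma}

\begin{proof}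
Let $\Pi=\Pi_M$ with $\Pi F$ zero-free. Since $(\Pi F)'=\lambda\Pi F+\Pi T$, formula \eqref{eq:log} gives
\[
2\,\partial\log d_M=\frac{\langle(\Pi F)',\Pi F\rangle}{|\Pi F|^2}-\lambda=\frac{\langle\Pi T,\Pi F\rangle}{|\Pi F|^2},
\qquad\text{so}\qquad|\nabla u_M|\le\frac{|T|}{|\Pi F|}=\frac\tau{d_M}.
\]
The function $\tau$ does not depend on $M$. By Tonelli's theorem, Lemma~\ref{lem:moment} with $e=F(z)/|F(z)|$, and \eqref{eq:tau},
\[
\mathbb E\int_{\mathbb D}(1-|z|^2)\frac{\tau^2}{d_M^2}\,dA=\frac{m-1}{k-1}\int_{\mathbb D}(1-|z|^2)\tau^2\,dA<\infty .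
\]
So the inner integral on the left is finite almost surely.
\end{proof}

For $\mathcal N^+$ every term in the bound of Proposition~\ref{prop:det} must be quasi-bounded, and nothing so far excludes a singular part in the measure of $h$. For particular matrices it occurs: if $F=(\Theta,0,1)/\sqrt2$ with $\Theta=\exp(-\frac{1+z}{1-z})$ and $\Pi$ projects onto the first two coordinates, then $h=P_1+\frac12\log2$. A second moment on circles rules this out almost surely, because functions bounded in $L^2$ cannot concentrate.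

\begin{lemma}\label{lem:qb}
If $H$ is quasi-bounded, then almost surely the harmonic part $h$ of $v=-\log|\Pi_MF|$ is quasi-bounded.
\end{lemma}

\begin{proof}
Let $r_j\uparrow1$ and $w_j(t)=u_M(r_je^{it})\ge0$. Since $0\le\log y\le y$ for $y\ge1$, Lemma~\ref{lem:moment} gives $\mathbb E\int w_j^2\,dt/2\pi\le\frac{m-1}{k-1}$ for all $j$. By Fatou's lemma, $\liminf_j\int w_j^2\,dt<\infty$ almost surely. Fix such an $M$ and pass to a subsequence along which $w_j$ is bounded in $L^2$ and converges weakly to some $w\ge0$ in $L^2$. We have $h\le v=u_M-\log|F|\le u_M+H$, so the harmonic function $h-H$ is at most $w_j(t)$ at $r_je^{it}$. The Poisson formula for the disk of radius $r_j>|z|$ gives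
\[
h(z)-H(z)\le\int_0^{2\pi}P_{e^{it}}(z/r_j)\,w_j(t)\,\frac{dt}{2\pi}.
\]
The kernels converge to $P_{e^{it}}(z)$ uniformly in $t$, so the right side tends to $P[w](z)$. Thus $0\le h\le H+P[w]$, and \eqref{eq:order} applies.
\end{proof}

\begin{proof}[Proof of Theorem \ref{thm:matrix}(a)]
Fix $M$ of rank $k$ with the properties in Lemmas~\ref{lem:zero} and \ref{lem:energy} and, if $\mathcal A=\mathcal N^+$, in Lemma~\ref{lem:qb}. Let $\sigma>0$ be the minimum of $|Mw|$ over unit vectors $w\in(\ker M)^\perp$. Since $MF=M\Pi_MF$, Proposition~\ref{prop:det} gives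
\[
|MF|\ge\sigma|\Pi_MF|=\sigma e^{-u_M}|F|\ge e^{-H'},\qquad H'=2H+2h+Q+\log^+\frac1\sigma .
\]
The function $H'$ is positive harmonic, and it is quasi-bounded when $\mathcal A=\mathcal N^+$. The components of $MF$ are bounded, so $MF$ is unimodular in $\mathcal A$ by Lemma~\ref{lem:crit}.
\end{proof}

\section{A unimodular pair that is not reducible}\label{sec:pair}

We prove Theorem~\ref{thm:matrix}(b). The pair $(z,z^2-1)$ of Example~\ref{ex:poly} has a quantitative form. Let $0<\varepsilon<1$. Then $|z|+|z^2-\varepsilon^2|\ge\varepsilon^2/2$ (consider $|z|\ge\varepsilon/2$ and $|z|<\varepsilon/2$), so a harmonic function of size about $2\log(1/\varepsilon)$ pays for the unimodularity of $(z,z^2-\varepsilon^2)$. If $z+h(z)(z^2-\varepsilon^2)=e^{g(z)}$ on $\mathbb D$, then $e^{g(\varepsilon)-g(-\varepsilon)}=-1$, so $|g(\varepsilon)-g(-\varepsilon)|\ge\pi$ and $|g'|\ge\pi/2\varepsilon$ somewhere on $[-\varepsilon,\varepsilon]$. Reduction thus costs $1/\varepsilon$, far more than unimodularity. We place copies of this configuration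 at points $a_j\to1$, with pseudohyperbolic size $\varepsilon_j$, so that $\mathcal N$ can afford the first cost and not the second. The second budget is limited as follows.

\begin{lemma}\label{lem:unit}
If $u$ is a unit of $\mathcal N$, then $u=e^g$ with $|g'(z)|\le K(1-|z|)^{-2}$ for some constant $K$.
\end{lemma}

\begin{proof}
The function $u$ is zero-free, so $u=e^g$, and $|\operatorname{Re}g|=\log^+|u|+\log^+|1/u|\le U$ with $U$ positive harmonic. Harnack's inequality gives $U(\zeta)\le2U(0)/(1-|\zeta|)$, which is at most $4U(0)/\ell$ on the circle $|\zeta-z|=R=\ell/2$. Expanding $g$ in a power series about $z$, we get $\pi Rg'(z)=\int_0^{2\pi}\operatorname{Re}g(z+Re^{it})\,e^{-it}\,dt$. Hence $|g'(z)|\le\frac2R\cdot\frac{4U(0)}\ell=16U(0)\ell^{-2}$.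
\end{proof}

Two points at pseudohyperbolic distance $\varepsilon_j$ from $a_j$ are at Euclidean distance of order $\varepsilon_j(1-a_j)$, so $g$ varies by $O(\varepsilon_j/(1-a_j))$ between them. We need this to tend to $0$ while $\log(1/\varepsilon_j)$ stays below a quasi-bounded function near $a_j$. A power of $1-a_j$ does both.

\medskip\noindent\emph{Construction.} For $j\ge1$ let
\[
a_j=1-4^{-j},\qquad\varepsilon_j=(1-a_j)^3,\qquad z_j^\pm=\frac{a_j\pm\varepsilon_j}{1\pm a_j\varepsilon_j}.
\]
Clearing denominators gives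
\begin{equation}\label{eq:pts}
\frac{z_j^\pm-a_j}{1-a_jz_j^\pm}=\pm\varepsilon_j,\qquad
1-z_j^\pm=(1-a_j)\frac{1\mp\varepsilon_j}{1\pm a_j\varepsilon_j},\qquad
z_j^+-z_j^-=\frac{2\varepsilon_j(1-a_j^2)}{1-a_j^2\varepsilon_j^2}.
\end{equation}
Thus $\rho(z_j^\pm,a_j)=\varepsilon_j$. Since $\varepsilon_j\le\frac1{64}$, the numbers $1-z_j^\pm$ lie between $\frac{63}{65}(1-a_j)$ and $\frac{65}{63}(1-a_j)$, and $0<z_j^+-z_j^-\le5\varepsilon_j(1-a_j)$.

Let $(w_j)$ be any one of the sequences $(a_j)$, $(z_j^+)$, $(z_j^-)$ and $\eta_j=1-w_j\in(0,1)$. Then $\eta_{j+1}\le\frac14(\frac{65}{63})^2\eta_j<\frac12\eta_j$, and for $p>j$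
\[
\rho(w_j,w_p)=\frac{\eta_j-\eta_p}{\eta_j+\eta_p-\eta_j\eta_p}\ge\frac{1-\eta_p/\eta_j}{1+\eta_p/\eta_j}\ge\frac{1-2^{-(p-j)}}{1+2^{-(p-j)}} .
\]
Each difference $|p-j|=n$ occurs at most twice, so for all $j$
\begin{equation}\label{eq:sep}
\prod_{p\ne j}\rho(w_p,w_j)\ge\delta:=\prod_{n\ge1}\Big(\frac{1-2^{-n}}{1+2^{-n}}\Big)^2\in(0,1).
\end{equation}
Choose $j_0$ with $\varepsilon_j\le\delta/4$ for $j\ge j_0$; from now on all indices are $\ge j_0$. Since $\sum\eta_j<\infty$, the Blaschke product $B(z)=\prod_j\frac{w_j-z}{1-w_jz}$ converges to a holomorphic function with $|B(z)|=\prod_j\rho(z,w_j)\le1$. Let $B^0,B^+,B^-$ be the products for the three sequences and set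
\[
f_1=B^0,\qquad f_2=B^+B^- .
\]
Let $q$ be $B$ with the $j$-th factor removed. Then $|q(w_j)|\ge\delta$ by \eqref{eq:sep}. The triangle inequality for $q(z),q(w_j),0$ and the Schwarz--Pick lemma give $|q(z)|\ge|q(w_j)|-\rho(z,w_j)$. Therefore
\begin{equation}\label{eq:local}
\rho(z,w_j)\le\tfrac\delta2\quad\Longrightarrow\quad|q(z)|\ge\tfrac\delta2\quad\text{and}\quad|B(z)|\ge\tfrac\delta2\,\rho(z,w_j).
\end{equation}

\medskip\noindent\emph{The pair is unimodular in $\mathcal N^+$.} Let $L(z)=\log|2/(1-z)|$, which is positive harmonic. It is quasi-bounded: $L(rz)=P[L(re^{it})](z)$ for $r<1$, and $|1-re^{it}|=|e^{-it}-r|\ge|\sin t|$ allows us to let $r\to1$ by dominated convergence. We show that $|f_1|+|f_2|\ge e^{-10L-C}$ for a constant $C\ge0$. Then $|(f_1,f_2)|\ge e^{-10L-C-\log2}$, and Lemma~\ref{lem:crit} applies.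

\emph{Case 1: $\rho(z,a_j)\le\delta/4$ for some $j$.} Then $\rho(z,z_j^\pm)\le\delta/4+\varepsilon_j\le\delta/2$, and \eqref{eq:local} gives $|f_1(z)|\ge\frac\delta2\rho(z,a_j)$ and $|f_2(z)|\ge\frac{\delta^2}4\rho(z,z_j^+)\rho(z,z_j^-)$. If $\rho(z,a_j)\ge\varepsilon_j/2$, then $|f_1(z)|\ge\delta\varepsilon_j/4$. Otherwise $\rho(z,z_j^\pm)\ge\varepsilon_j/2$ and $|f_2(z)|\ge\delta^2\varepsilon_j^2/16$. In both cases $|f_1(z)|+|f_2(z)|\ge\delta^2\varepsilon_j^2/16$. Since $\rho(z,a_j)\le\frac14$, Harnack's inequality gives $L(a_j)\le\frac53L(z)$, so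
\[
\log\varepsilon_j^{-2}=6\log\frac1{1-a_j}\le6L(a_j)\le10L(z).
\]
Hence $|f_1(z)|+|f_2(z)|\ge\frac{\delta^2}{16}e^{-10L(z)}$.

\emph{Case 2: $\rho_j:=\rho(z,a_j)\ge\delta/4$ for all $j$.} Then $\log\rho_j^{-2}\le(1-\rho_j^2)/\rho_j^2\le16\delta^{-2}(1-\rho_j^2)$. Let $x_j=4^{-j}$. From $|1-a_jz|\ge1-a_j|z|\ge\max(\ell,x_j)$ and \eqref{eq:rho},
\[
\sum_j(1-\rho_j^2)\le\sum_j\frac{4\ell x_j}{\max(\ell,x_j)^2}=4\sum_j\min\Big(\frac\ell{x_j},\frac{x_j}\ell\Big)\le4\Big(\frac43+\frac43\Big)=\frac{32}3,
\]
because the terms with $x_j\le\ell$ and those with $x_j>\ell$ are each dominated by the series $\sum_{n\ge0}4^{-n}$. So $\log|f_1(z)|^{-2}\le512/(3\delta^2)$, and $|f_1|$ is bounded below by a positive constant in this case.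

\medskip\noindent\emph{No $f_1+hf_2$ is a unit of $\mathcal N$.} Suppose $u=f_1+hf_2$ is a unit with $h\in\mathcal N$, and take $g$ and $K$ from Lemma~\ref{lem:unit}. On the segment $[z_j^-,z_j^+]$ we have $1-|z|\ge\frac{63}{65}(1-a_j)$, so
\[
|g(z_j^+)-g(z_j^-)|\le5\varepsilon_j(1-a_j)\cdot\Big(\frac{65}{63}\Big)^2\frac K{(1-a_j)^2}\le\frac{6K\varepsilon_j}{1-a_j}=6K(1-a_j)^2\to0 .
\]
Hence $u(z_j^+)/u(z_j^-)\to1$. On the other hand $f_2(z_j^\pm)=0$, so by \eqref{eq:pts} $u(z_j^\pm)=f_1(z_j^\pm)=\mp\varepsilon_jq_j(z_j^\pm)$, where $q_j$ is $f_1$ with the $j$-th factor removed. By \eqref{eq:local}, $|q_j(z_j^\pm)|\ge\delta/2$, and by the Schwarz--Pick lemma $|q_j(z_j^+)-q_j(z_j^-)|\le2\rho(z_j^+,z_j^-)\le4\varepsilon_j\to0$. Hence $u(z_j^+)/u(z_j^-)=-q_j(z_j^+)/q_j(z_j^-)\to-1$, a contradiction.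

For a $1\times2$ matrix $M=(\alpha,\beta)$ with $\alpha\ne0$, the function $Mf=\alpha(f_1+\frac\beta\alpha f_2)$ is therefore not a unit of $\mathcal N$ or of $\mathcal N^+$. So for $k=1$ the conclusion of Theorem~\ref{thm:matrix}(a) fails for almost every $M$. This proves Theorem~\ref{thm:matrix}(b), and with it Theorems~\ref{thm:main} and \ref{thm:matrix} are complete.

\begin{remark}
The pair does not conflict with Treil's theorem. We have $f_1(a_j)=0$ and $|f_2(a_j)|\le\varepsilon_j^2\to0$, so $(f_1,f_2)$ is not unimodular in $H^\infty$. Unimodularity in $H^\infty$ would force the $\varepsilon_j$ to stay bounded below, whereas the contradiction above uses $\varepsilon_j/(1-a_j)\to0$.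
\end{remark}

\begin{thebibliography}{9}

\bibitem{Garnett}
Garnett, \emph{Bounded Analytic Functions}.

\bibitem{MT}
Xavier Massaneda and Pascal J. Thomas, \emph{From $H^\infty$ to N. Pointwise properties and algebraic structure in the Nevanlinna class}, arXiv:1911.01713 (2019).

\end{thebibliography}
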